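# Weighted minimizers that converge to a curve not solving $w''=-\nabla\mathcal W(w)$

Throughout, $n\ge 1$ is arbitrary, $L^2=L^2(\mathbb R^n)$ with norm $|\cdot|$ and scalar product $(\cdot,\cdot)$, $C_0^\infty=C_0^\infty(\mathbb R^n)$, and $'$ means $\partial_t$ when applied to curves $t\mapsto u(t)\in L^2$.

## 1. Weak semicontinuity, Gâteaux gradients, and the class (H)

**Definition 1 (weak convergence and weak continuity).** $v_k\rightharpoonup v$ in $L^2$ means $(v_k,h)\to(v,h)$ for all $h\in L^2$. A functional $\mathcal W:L^2\to[0,\infty]$ is weakly lower semicontinuous if $\mathcal W(v)\le\liminf_k\mathcal W(v_k)$ whenever $v_k\rightharpoonup v$. It is sequentially weakly continuous if $\mathcal W(v_k)\to\mathcal W(v)$ whenever $v_k\rightharpoonup v$.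

Example. If $(f_k)$ is orthonormal, then $f_k\rightharpoonup0$ by Bessel's inequality while $|f_k|=1$. So $v\mapsto\frac12|v|^2$ is not weakly continuous. It is weakly lower semicontinuous, because $|v|^2=\lim_k(v_k,v)\le|v|\liminf_k|v_k|$. On the other hand, if $P$ is the orthogonal projection onto a finite-dimensional subspace and $r$ is continuous there, then $r\circ P$ is sequentially weakly continuous: $v_k\rightharpoonup v$ means that the finitely many coordinates of $Pv_k$ converge, so $Pv_k\to Pv$ in norm. A uniform limit $\mathcal W$ of sequentially weakly continuous functionals $\mathcal W_N$ is again one, because $|\mathcal W(v_k)-\mathcal W(v)|\le2\sup|\mathcal W-\mathcal W_N|+|\mathcal W_N(v_k)-\mathcal W_N(v)|$.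

**Definition 2 (Gâteaux derivative).** Let $\mathrm W$ be a Banach space with dual $\mathrm W'$. A functional $\mathcal W$, finite on $\mathrm W$, is Gâteaux differentiable on $\mathrm W$ if for each $v\in\mathrm W$ there is $\nabla\mathcal W(v)\in\mathrm W'$ with
$$\lim_{\sigma\to0}\frac{\mathcal W(v+\sigma h)-\mathcal W(v)}{\sigma}=\langle\nabla\mathcal W(v),h\rangle\qquad\text{for all }h\in\mathrm W .$$
If $\mathrm W=L^2$ we regard $\nabla\mathcal W(v)$ as an element of $L^2$. Nothing is required of the dependence of $\nabla\mathcal W(v)$ on $v$.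

Example. Let $g(y)=y^2\big(1+\sin\frac1y\big)$ for $y\ne0$ and $g(0)=0$. Then $g$ is differentiable on $\mathbb R$ with $g'(0)=0$ and $g'(y)=2y(1+\sin\frac1y)-\cos\frac1y$ for $y\neq0$. At $y_k=\frac1{2\pi k}$ we get $g'(y_k)=2y_k-1\to-1\ne g'(0)$. For a unit vector $e_0\in L^2$, the functional $\mathcal W(v)=g((v,e_0))$ is Gâteaux differentiable on $L^2$ with gradient $g'((v,e_0))e_0$, and this gradient is discontinuous at $v=0$.

**Definition 3 (assumption (H)).** The functional $\mathcal W:L^2\to[0,\infty]$ satisfies (H) if: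

- it is weakly lower semicontinuous on $L^2$;
- $\mathrm W=\{v\in L^2:\mathcal W(v)<\infty\}$ is a Banach space with dense embeddings $C_0^\infty\hookrightarrow\mathrm W\hookrightarrow L^2$;
- $\mathcal W$ is Gâteaux differentiable on $\mathrm W$, and for some constants $C\ge0$, $\theta\in(0,1)$,
$$\|\nabla\mathcal W(v)\|_{\mathrm W'}\le C\big(1+\mathcal W(v)^\theta\big)\qquad\text{for all }v\in\mathrm W.\tag{1.1}$$

Examples. (i) $\mathcal W(v)=\frac12|v|^2$, $\mathrm W=L^2$, $\nabla\mathcal W(v)=v$, and $|v|=(2\mathcal W(v))^{1/2}$, so $\theta=\frac12$.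

(ii) $\mathcal W(v)=\frac12\int|\nabla_xv|^2dx$, with value $\infty$ off $\mathrm W=H^1$. If $v_k\rightharpoonup v$ in $L^2$ and $\liminf\mathcal W(v_k)<\infty$, then a subsequence realizing the $\liminf$ is bounded in $H^1$, converges weakly there to $v$, and lower semicontinuity follows as for the norm. Here $\langle\nabla\mathcal W(v),h\rangle=\int\nabla_xv\cdot\nabla_xh\,dx$, and $\|\nabla\mathcal W(v)\|_{\mathrm W'}\le(2\mathcal W(v))^{1/2}$.

(iii) $\mathcal W(v)=g((v,e_0))$ with the $g$ above satisfies (H) with $\mathrm W=L^2$. It is weakly continuous because $g$ is continuous. For $|y|\le1$ we have $|g'(y)|\le5$; for $|y|\ge1$ we have $g(y)\ge(1-\sin1)y^2$ and $|g'(y)|\le4|y|+1$. So (1.1) holds with $\theta=\frac12$.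

A weakly lower semicontinuous functional is lower semicontinuous for the norm, hence Borel. So $t\mapsto\mathcal W(u(t))$ is measurable for every continuous curve $u$.

## 2. The functionals $F_\varepsilon$, their limits, and the hyperbolic equation

A curve $u\in H^2_{loc}([0,\infty);L^2)$ has a $C^1$ representative on $[0,\infty)$, so $u(0)$ and $u'(0)$ make sense.

**Definition 4 (weighted functional).** Given $w_0,w_1\in\mathrm W$ and $\varepsilon\in(0,1)$, let
$$F_\varepsilon(u)=\int_0^\infty e^{-t/\varepsilon}\Big(\frac{\varepsilon^2}2|u''(t)|^2+\mathcal W(u(t))\Big)dt,\tag{2.1}$$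
on curves $u\in H^2_{loc}([0,\infty);L^2)$ with $u(0)=w_0$, $u'(0)=w_1$ (the admissible curves).

Example. If $\mathcal W=0$, then $F_\varepsilon\ge0$, and $F_\varepsilon(u)=0$ only when $u''=0$. The unique minimizer is $w_0+tw_1$, for every $\varepsilon$.

A result of Serra and Tilli, which we use as given, says the following.

**Known result (Serra and Tilli).** Under (H), $F_\varepsilon$ has a minimizer $w_\varepsilon$ among admissible curves. Every sequence $w_{\varepsilon_i}$ with $\varepsilon_i\downarrow0$ has a subsequence converging weakly in $H^1((0,T);L^2)$, for every $T>0$, to a function $w$ such that: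

- $w\in H^1_{loc}([0,\infty);L^2)$, $w'\in L^\infty(\mathbb R^+;L^2)$, $w''\in L^\infty(\mathbb R^+;\mathrm W')$;
- $w$ satisfies the same initial conditions;
- $\mathcal E(t)\le\mathcal E(0)=\frac12|w_1|^2+\mathcal W(w_0)$ for a.e. $t>0$, where $\mathcal E(t)=\frac12|w'(t)|^2+\mathcal W(w(t))$.

In particular $w(t)\in\mathrm W$ for a.e. $t$.

**Definition 5 (limit function).** A limit function is any $w$ obtained in this way.

To compute an example we need an inequality that will be used three more times.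

**Lemma 1 (weighted Hardy inequality).** Let $\varepsilon>0$, $T>0$, $g\in H^1_{loc}([0,\infty);L^2)$, $g(0)=0$. Then
$$\int_0^Te^{-t/\varepsilon}|g|^2dt\le4\varepsilon^2\int_0^Te^{-t/\varepsilon}|g'|^2dt,\qquad e^{-T/\varepsilon}|g(T)|^2\le4\varepsilon\int_0^Te^{-t/\varepsilon}|g'|^2dt.\tag{2.2}$$

*Proof.* Since $2(g,g')=(|g|^2)'$, integration by parts gives
$$2\int_0^Te^{-t/\varepsilon}(g,g')\,dt=e^{-T/\varepsilon}|g(T)|^2+\frac1\varepsilon\int_0^Te^{-t/\varepsilon}|g|^2dt .$$
Write $a^2=\int_0^Te^{-t/\varepsilon}|g|^2$ and $c^2=\int_0^Te^{-t/\varepsilon}|g'|^2$. By Cauchy–Schwarz the left side is at most $2ac$. Hence $a^2/\varepsilon\le2ac$, so $a\le2\varepsilon c$, and then $e^{-T/\varepsilon}|g(T)|^2\le2ac\le4\varepsilon c^2$. $\square$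

Example (the oscillator, by hand). Take $\mathcal W(v)=\frac12|v|^2$. Let $r_\pm=\frac{1-\sqrt{1\pm4i\varepsilon}}{2\varepsilon}$, with the root of positive real part, so that $\operatorname{Re}r_\pm<\frac1{2\varepsilon}$. These numbers satisfy $r(\varepsilon r-1)=\pm i$, hence $r^2(\varepsilon r-1)^2=-1$; they are nonreal and conjugate to each other. So there are real combinations $\alpha,\beta$ of $e^{r_+t},e^{r_-t}$ with $\alpha(0)=1,\alpha'(0)=0$, $\beta(0)=0,\beta'(0)=1$. Put $\bar u=\alpha w_0+\beta w_1$. Then $F_\varepsilon(\bar u)<\infty$, and any admissible $u$ with $F_\varepsilon(u)<\infty$ is $\bar u+h$ with $h(0)=h'(0)=0$ and $\int e^{-t/\varepsilon}|h''|^2<\infty$. We integrate $\int_0^\infty\varepsilon^2e^{-t/\varepsilon}(\bar u'',h'')dt$ by parts twice. The boundary terms at $T$ vanish as $T\to\infty$: $e^{-T/(2\varepsilon)}$ times $|\bar u''(T)|$ or $|\bar u'''(T)|$ tends to $0$, while $e^{-T/(2\varepsilon)}$ times $|h'(T)|$ or $|h(T)|$ stays bounded by (2.2). Since $\varepsilon^2(e^{-t/\varepsilon}r^2e^{rt})''=r^2(\varepsilon r-1)^2e^{-t/\varepsilon}e^{rt}=-e^{-t/\varepsilon}e^{rt}$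 for $r=r_\pm$, we obtain
$$\int_0^\infty e^{-t/\varepsilon}\big(\varepsilon^2(\bar u'',h'')+(\bar u,h)\big)dt=0,\qquad F_\varepsilon(\bar u+h)=F_\varepsilon(\bar u)+\int_0^\infty e^{-t/\varepsilon}\Big(\frac{\varepsilon^2}2|h''|^2+\frac12|h|^2\Big)dt .$$
So $\bar u$ is the unique minimizer. As $\varepsilon\to0$, $\sqrt{1\pm4i\varepsilon}=1\pm2i\varepsilon+O(\varepsilon^2)$ gives $r_\pm\to\mp i$. The limit function is $w=\cos t\,w_0+\sin t\,w_1$, which solves $w''=-w=-\nabla\mathcal W(w)$.

**Definition 6 (the equation in the sense of distributions).** A limit function $w$ satisfies $w''=-\nabla\mathcal W(w)$ in the sense of distributions on $(0,\infty)\times\mathbb R^n$ if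
$$\int_0^\infty(w,\psi'')\,dt=-\int_0^\infty\langle\nabla\mathcal W(w(t)),\psi(t)\rangle\,dt\qquad\text{for all }\psi\in C_0^\infty((0,\infty)\times\mathbb R^n).\tag{2.3}$$

Example. For (ii) of Section 1, $\langle\nabla\mathcal W(w),\psi\rangle=-(w,\Delta\psi)$, and (2.3) is the distributional wave equation $w''=\Delta w$.

Here is the question. It is posed in Lorenzo Tentarelli, "On the extensions of the De Giorgi approach to nonlinear hyperbolic equations", arXiv:1804.02034 (2018). We minimize $F_\varepsilon$, let $\varepsilon\to0$, and obtain a curve with the right initial data and the right energy inequality. Under (H) alone, does this curve always solve the equation whose energy it respects? It is known that it does when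
$$\mathcal W(v)=\tfrac12\|v\|^2_{\dot H^m}+\sum_{0\le k<m}\frac{\lambda_k}{p_k}\int_{\mathbb R^n}|\nabla^kv|^{p_k}dx,\qquad m>0,\ \lambda_k\ge0,\ p_k>1.$$
In general the answer is no.

**Theorem 1.** There are $\mathcal W:L^2\to[\frac12,\frac32]$, data $w_0=0$, $w_1=e_0\in C_0^\infty$ with $|e_0|=1$, and $\varepsilon_k\downarrow0$ such that:

1. $\mathcal W$ is sequentially weakly continuous on $L^2$, Gâteaux differentiable on $L^2$, and $\sup_{v\in L^2}|\nabla\mathcal W(v)|<\infty$. Hence (H) holds with $\mathrm W=L^2$ and any $\theta\in(0,1)$.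
2. There is a family $\{w^\lambda\}_{\lambda\in[1,2]}$ of pairwise different curves $w^\lambda\in C^\infty([0,\infty);L^2)$ with $w^\lambda(0)=w_0$, $(w^\lambda)'(0)=w_1$, $|(w^\lambda)'|\equiv1$, $\mathcal W(w^\lambda)\equiv1$ (so $\mathcal E(t)=\mathcal E(0)$), such that $\nabla\mathcal W(w^\lambda(t))=0$ for all $t\ge0$, but $(w^\lambda)''\not\equiv0$. Thus $w^\lambda$ does not satisfy $w''=-\nabla\mathcal W(w)$ in the sense of distributions.
3. For every $\lambda\in[1,2]$ there is a subsequence along which, for any choice of minimizers $w_{\varepsilon_k}$ of $F_{\varepsilon_k}$, $w_{\varepsilon_k}\to w^\lambda$ strongly in $C([0,T];L^2)$ for all $T$. Consequently $w^\lambda$ is a limit function. Moreover, every limit along a subsequence of $(\varepsilon_k)$ is one of the $w^\lambda$.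

**Theorem 2.** Assume (H) and

(C) if $v_k\rightharpoonup v$ in $L^2$ and $\sup_k\mathcal W(v_k)<\infty$, then $\langle\nabla\mathcal W(v_k),\eta\rangle\to\langle\nabla\mathcal W(v),\eta\rangle$ for all $\eta\in C_0^\infty$.

Then every limit function $w$ satisfies $w''=-\nabla\mathcal W(w)$ in the sense of distributions.

Examples for (C). $\mathcal W=\frac12|v|^2$ satisfies it, since $(v_k,\eta)\to(v,\eta)$. Example (iii) of Section 1 violates it: with $v_k=\frac1{2\pi k}e_0\to0$ and $\eta\in C_0^\infty$ such that $(e_0,\eta)\ne0$, we have $\langle\nabla\mathcal W(v_k),\eta\rangle\to-(e_0,\eta)$, whereas $\nabla\mathcal W(0)=0$.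

## 3. Passing to the limit in the Euler–Lagrange equation: proof of Theorem 2

The natural first approach is to write the Euler–Lagrange equation of $F_\varepsilon$ and let $\varepsilon\to0$. We carry it out in full; it proves Theorem 2, and it shows what has to be broken for Theorem 1. In this section $C$ denotes constants independent of $\varepsilon\in(0,1)$, possibly changing from line to line.

**Step 1 (a growth bound).** This step turns (1.1) into control of $\mathcal W$ along lines. Let $v,h\in\mathrm W$ and $f(\sigma)=\mathcal W(v+\sigma h)$. Then $f$ is finite and differentiable on $\mathbb R$, with $|f'|\le C\|h\|_{\mathrm W}(1+f^\theta)\le2C\|h\|_{\mathrm W}(1+f)^\theta$. So $|((1+f)^{1-\theta})'|=(1-\theta)(1+f)^{-\theta}|f'|\le C\|h\|_{\mathrm W}$, and the mean value theorem gives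
$$(1+f(\sigma))^{1-\theta}\le(1+f(0))^{1-\theta}+C|\sigma|\,\|h\|_{\mathrm W}.\tag{3.1}$$

**Step 2 (a bound on $\int_0^T\mathcal W(w_\varepsilon)\,dt$).** This step proves
$$\int_0^T\mathcal W(w_\varepsilon)\,dt\le C(T+2)\qquad(T>0).\tag{3.2}$$
Minimality controls only the integral with weight $e^{-t/\varepsilon}$, which sees times of order $\varepsilon$. Variations of the time variable will carry the control to later times.

*Rescaling.* Put $v(s)=w_\varepsilon(\varepsilon s)$ and
$$D=\frac{|v''|^2}{2\varepsilon^2},\qquad K=\frac{|v'|^2}{2\varepsilon^2},\qquad L=D+\mathcal W(v),\qquad J(v)=\int_0^\infty e^{-s}L\,ds .$$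
Since $v''(s)=\varepsilon^2w_\varepsilon''(\varepsilon s)$, we have $F_\varepsilon(w_\varepsilon)=\varepsilon J(v)$, and $v$ minimizes $J$ subject to $v(0)=w_0$, $v'(0)=\varepsilon w_1$. Compare with $w_0+\varepsilon sw_1$: by (3.1), $\mathcal W(w_0+\varepsilon sw_1)\le\big((1+\mathcal W(w_0))^{1-\theta}+Cs\|w_1\|_{\mathrm W}\big)^{1/(1-\theta)}$, which grows polynomially in $s$. Hence $J(v)\le C$. By Lemma 1 (with $\varepsilon=1$) applied to $v'-v'(0)$, $\int_0^\infty e^{-s}|v'-v'(0)|^2ds\le4\int_0^\infty e^{-s}|v''|^2ds\le8\varepsilon^2J(v)$, so $\int_0^\infty e^{-s}K\,ds<\infty$. Since $K'=\varepsilon^{-2}(v',v'')$ satisfies $|K'|\le K+D$, also $e^{-s}|K'|\in L^1$. As $v'\in H^1_{loc}$, $K$ is locally absolutely continuous.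

*Inner variations.* Let $g\in C^1([0,\infty))$ be bounded, with $g'$ bounded and Lipschitz and $g(0)=g'(0)=0$. For $|\alpha|$ small, $P(s)=s-\alpha g(s)$ satisfies $\frac12\le P'\le2$, $P(0)=0$, $P'(0)=1$, $P(s)\to\infty$, and is a bi-Lipschitz $C^{1,1}$ diffeomorphism of $[0,\infty)$. The curve $\tilde v=v\circ P^{-1}$ is in $H^2_{loc}$ with $\tilde v(0)=w_0$, $\tilde v'(0)=\varepsilon w_1$. From $\tilde v'(P(s))=v'(s)/P'(s)$, differentiating once more,
$$\tilde v''(P)=\frac{v''}{P'^2}-\frac{v'P''}{P'^3},\qquad J(\tilde v)=\int_0^\infty e^{-P}P'\Big(\frac1{2\varepsilon^2}\Big|\frac{v''}{P'^2}-\frac{v'P''}{P'^3}\Big|^2+\mathcal W(v)\Big)ds .$$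
Since $g$, $g'$, $g''$ are bounded, the integrand and its $\alpha$-derivative are at most $C_ge^{-s}(L+K)$ for $|\alpha|$ small, so we may differentiate under the integral. At $\alpha=0$: $\partial_\alpha(e^{-P}P')=e^{-s}(g-g')$, and the derivative of the squared term is $\varepsilon^{-2}(v'',2g'v''+g''v')=4g'D+g''K'$. Since $\alpha=0$ is a minimum,
$$\int_0^\infty e^{-s}\big[(g-g')L+4g'D+g''K'\big]ds=0.\tag{3.3}$$

*Choice of $g$.* Fix $t>0$, $\mu>0$, $R\ge t+\mu$. Let $g(0)=0$, with $g'=0$ on $[0,t]$, linear from $0$ to $1$ on $[t,t+\mu]$, $1$ on $[t+\mu,R]$, linear from $1$ to $0$ on $[R,R+1]$, and $0$ afterwards. Write (3.3) as $\int e^{-s}gL=\int e^{-s}[g'L-4g'D-g''K']$ and let $R\to\infty$. On the right we have dominated convergence; the part of $g''K'$ on $[R,R+1]$ is at most $\int_R^{R+1}e^{-s}|K'|\to0$. On the left $g$ increases with $R$, and monotone convergence applies; the limit is finite, so $\int_0^\infty e^{-s}sL\,ds<\infty$. Now let $\mu\to0$: $g\to(s-t)^+$ with $0\le g\le(s-t)^+$, $g'\to1_{\{s>t\}}$,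 and $\frac1\mu\int_t^{t+\mu}e^{-s}K'ds\to e^{-t}K'(t)$ for a.e. $t$ by Lebesgue's theorem. Multiplying by $e^t$, for a.e. $t>0$,
$$K'(t)=A(t)-B(t)-4\int_t^\infty e^{t-s}D\,ds,\quad A(t)=\int_t^\infty e^{t-s}L\,ds,\quad B(t)=\int_t^\infty e^{t-s}(s-t)L\,ds.\tag{3.4}$$

*Monotonicity.* With $G(t)=\int_t^\infty e^{-s}L\,ds$ we have $B(t)=e^t\int_t^\infty G$, so $B$ is $C^1$ and $B'=B-e^tG=B-A$. Adding this to (3.4), $(K+B)'\le0$ a.e.: the function $K+B$ is nonincreasing on $[0,\infty)$.

*Conclusion.* For $t\in[0,1]$, $A(t)\le eJ(v)\le C$. Also $|v'(t)|\le\varepsilon|w_1|+\int_0^1|v''|$ on $[0,1]$, so $K\le|w_1|^2+\varepsilon^{-2}\int_0^1|v''|^2=|w_1|^2+2\int_0^1D\le|w_1|^2+2eJ(v)\le C$. Integrating (3.4) over $[0,1]$, $\int_0^1B\le\int_0^1A+K(0)\le C$, so $B(t_0)\le C$ for some $t_0\in[0,1]$. For $t\ge1$, monotonicity gives $B(t)\le K(t_0)+B(t_0)\le C$. On $[t+1,t+2]$ we have $e^{t-s}(s-t)\ge e^{-2}$, so $\int_{t+1}^{t+2}L\,ds\le e^2B(t)\le C$ for $t\ge1$. Also $\int_0^2L\,ds\le e^2J(v)\le C$. Summing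 over unit intervals, $\int_0^N\mathcal W(v)\,ds\le C(N+2)$ for all $N>0$. Finally $\int_0^T\mathcal W(w_\varepsilon)dt=\varepsilon\int_0^{T/\varepsilon}\mathcal W(v)ds\le C(T+2\varepsilon)\le C(T+2)$.

**Step 3 (the Euler–Lagrange equation).** This step gives an identity in which the weight has disappeared. Let $\psi\in C_0^\infty((0,\infty)\times\mathbb R^n)$ and $\Phi=e^{t/\varepsilon}\psi$. The map $t\mapsto\psi(t)\in C_0^\infty$ is continuous with compact support and $C_0^\infty\hookrightarrow\mathrm W$ continuously, so $M:=\sup_t\|\psi(t)\|_{\mathrm W}<\infty$. The curves $w_\varepsilon+\sigma\Phi$ are admissible, and $\mathcal W(w_\varepsilon(t))<\infty$ for a.e. $t$. For $|\sigma|\le1$, (1.1) and (3.1) give, for a.e. $t$,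
$$\Big|\frac{d}{d\sigma}\mathcal W(w_\varepsilon+\sigma\Phi)\Big|\le C_{\varepsilon,\psi}\big(1+\mathcal W(w_\varepsilon)\big),$$
because $\big((1+f(0))^{1-\theta}+C'\big)^{1/(1-\theta)}\le C''(1+f(0))$. The right side times $e^{-t/\varepsilon}$ is integrable, so $F_\varepsilon(w_\varepsilon+\sigma\Phi)$ may be differentiated at $\sigma=0$ under the integral, and the derivative is $0$. The function $t\mapsto\langle\nabla\mathcal W(w_\varepsilon(t)),\Phi(t)\rangle$ is measurable, as an a.e. limit of difference quotients of the Borel function $\mathcal W$ along continuous curves. Since $\varepsilon^2e^{-t/\varepsilon}\Phi''=\varepsilon^2\psi''+2\varepsilon\psi'+\psi$, two integrations by parts give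
$$\int_0^\infty(w_\varepsilon,\ \varepsilon^2\psi''''+2\varepsilon\psi'''+\psi'')\,dt+\int_0^\infty\langle\nabla\mathcal W(w_\varepsilon),\psi\rangle\,dt=0.\tag{3.5}$$

**Step 4 (the limit).** This step lets $\varepsilon\to0$ in (3.5); here (C) enters. Let $w_k=w_{\varepsilon_k}\rightharpoonup w$ in $H^1((0,T);L^2)$, with $\operatorname{supp}\psi\subset(0,T)\times\mathbb R^n$. The $w_k$ are bounded in $L^2((0,T);L^2)$, so the first integral tends to $\int(w,\psi'')dt$. Evaluation at $t$ is continuous and linear from $H^1((0,T);L^2)$ to $L^2$, so $w_k(t)\rightharpoonup w(t)$ for every $t\in[0,T]$. By (3.2), $\int_0^T\mathcal W(w_k)\le C_T$; by lower semicontinuity and Fatou, $\int_0^T\mathcal W(w)\le C_T$.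

Put $q_k=\langle\nabla\mathcal W(w_k),\psi\rangle$ and $q=\langle\nabla\mathcal W(w),\psi\rangle$. By (1.1), $|q_k|\le CM(1+\mathcal W(w_k)^\theta)$ and $|q|\le CM(1+\mathcal W(w)^\theta)\in L^1(0,T)$. For $R>0$ let $E_k=\{t\in(0,T):\mathcal W(w_k(t))\le R\}$. Its complement $E_k^c$ in $(0,T)$ satisfies $|E_k^c|\le C_T/R$, and by Hölder
$$\int_{E_k^c}(|q_k|+|q|)\,dt\le2CM\big(|E_k^c|+|E_k^c|^{1-\theta}C_T^\theta\big)\le\omega(R),\qquad\omega(R)\to0\text{ as }R\to\infty .$$
For a.e. $t$ we have $(q_k-q)(t)1_{E_k}(t)\to0$. This is trivial if $t\in E_k$ for only finitely many $k$; otherwise apply (C) along the indices $k$ with $t\in E_k$, where $\mathcal W(w_k(t))\le R$ and $w_k(t)\rightharpoonup w(t)$, with $\eta=\psi(t)$. These functions are dominated by $CM(1+R^\theta)+|q|\in L^1(0,T)$. So $\limsup_k|\int_0^T(q_k-q)dt|\le\omega(R)$ for every $R$, hence $\int q_k\to\int q$, and (3.5) becomes (2.3). Theorem 2 is proved. $\square$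

Without (C) everything goes through except one line, the pointwise convergence $\langle\nabla\mathcal W(w_k(t)),\psi(t)\rangle\to\langle\nabla\mathcal W(w(t)),\psi(t)\rangle$. Strong convergence $w_k(t)\to w(t)$ would not rescue this line, because a Gâteaux gradient need not be continuous: see $g$ in Section 1. On the other hand, the line uses (C) only at the points $v=w(t)$, for a.e. $t$. So a counterexample must place the limit curve at bad points of $\nabla\mathcal W$ for a set of times of positive measure.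

## 4. Ripples along a sequence of curves: the design

We want curves $\gamma_k$ converging to a curve $w$ together with their accelerations, with $w''\not\equiv0$, and an energy $\mathcal W$ such that $-\nabla\mathcal W$ provides the acceleration on each $\gamma_k$ but vanishes on $w$. The model is $y^2\sin(1/y)$: small height, slope of order one, in a region squeezed toward the bad point.

*One ripple.* In a plane with coordinates $(y,\xi)$ let $\gamma$ run along a graph $\xi=\varphi(y)$ with unit speed. Its acceleration is normal to the graph, so it has the form $a\,(-\varphi'(y),1)$, where $a$ depends on $y$. The function $R=\delta\,a(y)\,\rho\big((\xi-\varphi(y))/\delta\big)$, with $\rho(s)=s$ near $0$, has height of order $\delta$, and on the graph its gradient is exactly $a(y)(-\varphi'(y),1)$. So $\gamma''=-\nabla(1-R)(\gamma)$, with a force of order one produced by an energy of size $\delta$.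

*Many ripples.* Let $\mathcal W=1-\sum_kR_k$, with $R_k$ carried by a thin neighborhood $S_k$ of $\gamma_k$. Three things are needed.

- The $S_k$ are disjoint, so that $\gamma_k$ feels only $R_k$.
- At every point $v$ of the limit curve, the distance from $v$ to $S_k$ is much larger than the height of $R_k$. Then difference quotients of $\mathcal W$ at $v$ tend to $0$.
- The minimizer of $F_{\varepsilon_k}$ follows $\gamma_k$. For this we choose, in turn, $\varepsilon_k$ so small that the minimizer for the smooth energy $V_k=1-\sum_{j\le k}R_j$ is close to $\gamma_k$, and then the later heights $\delta_{k+1},\delta_{k+2},\dots$ so small, compared with $e^{-k/\varepsilon_k}$, that the minimizer does not notice them.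

All curves start at $0$ with velocity $e_0$. To separate them near the start, $\gamma_k$ goes straight until the time $t_k=2^{-k}$ and only then begins to turn.

*Why the plane is too small for a family of limits.* If all the graphs are $\varphi(y-t_k)$ with one convex $\varphi$ vanishing on $(-\infty,0]$ and positive on $(0,\infty)$, they are separated in the plane: for $j>k$ and $y\ge t_k$, superadditivity gives $\varphi(y-t_j)\ge\varphi(y-t_k)+\varphi(t_k-t_j)$. But to reach the whole family $\lambda\varphi$, $\lambda\in[1,2]$, we need graphs $\lambda_k\varphi(y-t_k)$ with varying $\lambda_k$, and these can cross. For $\lambda_j=1$, $\lambda_k=2$, $j>k$: at $y=t_k$ the $j$-th is above, $\varphi(t_k-t_j)>0$; at $y=t_k+\frac12$, if $t_k$ is small, the $k$-th is above, because $2\varphi(\frac12)>\varphi(\frac12+t_k-t_j)$. They cross where the curves are still turning. So we use infinitely many dimensions: $\gamma_k$ turns in a direction $d_k$ with no $f_{k+1}$-component, while every later $d_j$, and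 the limit direction $d$, has a definite $f_{k+1}$-component. That one coordinate separates $S_k$ from everything after it.

## 5. The curves $\gamma_k$ and $w^\lambda$

**Vectors.** Let $e_0,f_1,f_2,\dots$ be orthonormal in $L^2$ with $e_0\in C_0^\infty$. Let $H_m=\operatorname{span}(e_0,f_1,\dots,f_m)$, with orthogonal projection $\Pi_m$, and let $\Pi$ be the projection onto $\overline{\bigcup_mH_m}$. Put $\beta_j=2^{-j/2}$ and
$$d=\sum_{j\ge1}\beta_jf_j,\qquad d_k=\frac{\Pi_kd}{|\Pi_kd|}.$$
Since $\sum2^{-j}=1$, $|d|=1$. Also $|d_k|=1$, $d_k\to d$, $d_k\perp e_0$, and, because $|\Pi_kd|\le1$,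
$$(d_k,f_j)\ge\beta_j\quad(j\le k),\qquad(d_k,f_j)=0\quad(j>k).\tag{5.1}$$

**Profile.** Let $b\in C^\infty(\mathbb R)$ with $b>0$ on $(0,1)$ and $b=0$ elsewhere. Let $\varphi\in C^\infty(\mathbb R)$, $\varphi=0$ on $(-\infty,0]$, $\varphi''=b$. Then $\varphi'(y)=\int_0^yb$ for $y\ge0$, so $\varphi$ is nondecreasing, $\varphi>0$ and $\varphi'>0$ on $(0,\infty)$, and $\varphi'$ is bounded. For $\lambda\in[1,2]$ put
$$a_\lambda=\lambda b\,(1+\lambda^2\varphi'^2)^{-2},$$
which is smooth and vanishes outside $[0,1]$. Let $Y_\lambda:\mathbb R\to\mathbb R$ solve $Y'=(1+\lambda^2\varphi'(Y)^2)^{-1/2}$, $Y(0)=0$, and let $X_\lambda=\lambda\varphi(Y_\lambda)$. So $(Y_\lambda,X_\lambda)$ runs along the graph of $\lambda\varphi$. The right side of the equation is smooth, bounded and Lipschitz in $Y$, so $Y_\lambda$ is global and smooth. For $t\le0$, $Y_\lambda(t)=t$ and $X_\lambda(t)=0$. Moreover $0<Y_\lambda'\le1$, and $Y_\lambda'$ is bounded below, so $Y_\lambda\to\infty$ as $t\to\infty$.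

Write $p=\lambda\varphi'(Y_\lambda)$. Then $X_\lambda'=pY_\lambda'$ and $Y_\lambda'^2+X_\lambda'^2=(1+p^2)Y_\lambda'^2=1$: the speed is one. Since $p'=\lambda b(Y_\lambda)Y_\lambda'$,
$$Y_\lambda''=-pp'(1+p^2)^{-3/2}=-\frac{p\,\lambda b(Y_\lambda)}{(1+p^2)^2}=-\lambda\varphi'(Y_\lambda)\,a_\lambda(Y_\lambda),\tag{5.2}$$
$$X_\lambda''=p'Y_\lambda'+pY_\lambda''=\frac{\lambda b(Y_\lambda)}{1+p^2}-\frac{p^2\lambda b(Y_\lambda)}{(1+p^2)^2}=a_\lambda(Y_\lambda).\tag{5.3}$$
The right side $(1+\lambda^2\varphi'(y)^2)^{-1/2}$ is Lipschitz in $(\lambda,y)$ on $[1,2]\times\mathbb R$, so by Gronwall $Y_\lambda$, and hence $X_\lambda$, depends continuously on $\lambda$, uniformly for $t$ in bounded sets.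

**Approximating curves.** Fix a sequence $(\lambda_k)$ in $[1,2]$, dense in $[1,2]$. (If only one limit function is wanted, $\lambda_k\equiv1$ suffices.) Let $t_k=2^{-k}$, $\varphi_k(y)=\lambda_k\varphi(y-t_k)$, $a_k(y)=a_{\lambda_k}(y-t_k)$, and for $t\ge0$
$$\gamma_k(t)=\big[t_k+Y_{\lambda_k}(t-t_k)\big]e_0+X_{\lambda_k}(t-t_k)\,d_k .$$
As $Y_{\lambda_k}(-t_k)=-t_k$, we have $\gamma_k(0)=0$ and $\gamma_k'(0)=e_0$. With $y=(\gamma_k(t),e_0)$, the $d_k$-coordinate is $(\gamma_k(t),d_k)=\varphi_k(y)$, and (5.2), (5.3) give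
$$\gamma_k''=a_k(y)\big(d_k-\varphi_k'(y)e_0\big).\tag{5.4}$$

**Limit curves.** Let $w^\lambda(t)=Y_\lambda(t)e_0+X_\lambda(t)d$ for $t\ge0$. Then $w^\lambda\in C^\infty([0,\infty);L^2)$, $w^\lambda(0)=0$, $(w^\lambda)'(0)=e_0$, $|(w^\lambda)'|\equiv1$. The $w^\lambda$ are pairwise different because their traces are the graphs of $\lambda\varphi$ over $[0,\infty)$ in the plane of $e_0$ and $d$. Finally,
$$\lambda_{k_i}\to\lambda\ \Longrightarrow\ \gamma_{k_i}\to w^\lambda\ \text{ in }C([0,T];L^2)\text{ for all }T,\tag{5.5}$$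
because $t_{k}\to0$, $d_k\to d$, $Y_\lambda$ and $X_\lambda$ depend continuously on $\lambda$ locally uniformly in $t$, and $|Y_\lambda'|,|X_\lambda'|\le1$ takes care of the shift by $t_k$.

## 6. The ripples and the energy $\mathcal W$

Let $\rho\in C_0^\infty((-1,1))$, $|\rho|\le1$, $\rho(s)=s$ near $0$. Let $\zeta\in C^\infty([0,\infty))$, $0\le\zeta\le1$, $\zeta=1$ on $[0,\frac14]$, $\zeta=0$ on $[1,\infty)$. For $\delta_k\in(0,1]$ and $v\in L^2$ put
$$y=(v,e_0),\qquad\xi_k=(v,d_k),\qquad z_k=\Pi_{k+1}v-ye_0-\xi_kd_k,$$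
$$R_k(v)=\delta_k\,a_k(y)\,\rho\Big(\frac{\xi_k-\varphi_k(y)}{\delta_k}\Big)\,\zeta\Big(\frac{|z_k|^2}{\delta_k^2}\Big),$$
$$S_k=\big\{v:\ t_k\le y\le t_k+1,\ |\xi_k-\varphi_k(y)|\le\delta_k,\ |z_k|\le\delta_k\big\}.$$
The vector $z_k$ is the part of $\Pi_{k+1}v$ orthogonal to $e_0$ and $d_k$. So $R_k=r_k\circ\Pi_{k+1}$ with $r_k\in C_0^\infty(H_{k+1})$. The set $S_k$ is closed, and $R_k$ and $\nabla R_k$ vanish off $S_k$.

**Bounds on one ripple.** The gradient $\nabla R_k$ has three orthogonal pieces: the $e_0$-component $\delta_ka_k'\rho\zeta-a_k\rho'\varphi_k'\zeta$, the $d_k$-component $a_k\rho'\zeta$, and the remaining piece $\delta_ka_k\rho\,\zeta'\cdot2z_k/\delta_k^2$, where $|z_k|\le\delta_k$ on $S_k$. The functions $a_\lambda,a_\lambda',\lambda\varphi'$ are bounded uniformly in $\lambda\in[1,2]$. So there is $C_1\ge1$, independent of $k$ and of the $\delta_k\le1$, with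
$$|R_k|\le C_1\delta_k,\qquad|\nabla R_k|\le C_1.\tag{6.1}$$

**Location of $S_k$.** Since $f_{k+1}\perp e_0$ and $(d_k,f_{k+1})=0$, $(v,f_{k+1})=(z_k,f_{k+1})$. Hence
$$v\in S_k\ \Longrightarrow\ |(v,f_{k+1})|\le\delta_k\quad\text{and}\quad\big|\Pi_{k+1}v-ye_0-\varphi_k(y)d_k\big|\le2\delta_k.\tag{6.2}$$

**Sizes.** Let $m_k=\beta_{k+1}\varphi(t_k/2)>0$. We require
$$0<\delta_k\le2^{-k}\min\Big\{t_k,\ \frac{m_k}8,\ \frac1{2C_1}\Big\},\qquad\delta_{k+1}\le\delta_k;\tag{6.3}$$
one more condition, (9.2), will come in Section 9. Define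
$$\mathcal W=1-\sum_{k\ge1}R_k,\qquad V_k=1-\sum_{j\le k}R_j .$$
By (6.1) and (6.3), $\sum_k|R_k|\le C_1\sum_k2^{-k}\frac1{2C_1}=\frac12$, so $\mathcal W$ and $V_k$ have values in $[\frac12,\frac32]$.

**Step A (the $S_k$ are pairwise disjoint).** This ensures that at each point at most one ripple acts. Let $j>k$ and suppose $v\in S_j\cap S_k$. From $S_k$, $y\ge t_k$. Since $k+1\le j$, $f_{k+1}\in H_{j+1}$, so (6.2) for $S_j$, with (5.1), gives
$$(v,f_{k+1})\ge\varphi_j(y)(d_j,f_{k+1})-2\delta_j\ge\varphi(t_k-t_j)\beta_{k+1}-2\delta_j\ge m_k-2\delta_k,$$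
where we used $\lambda_j\ge1$, $t_j\le t_k/2$, monotonicity of $\varphi$, and $\delta_j\le\delta_k$. But (6.2) for $S_k$ gives $(v,f_{k+1})\le\delta_k$. So $m_k\le3\delta_k$, while (6.3) gives $\delta_k\le m_k/16$: a contradiction.

**Step B ($\gamma_k''=-\nabla V_k(\gamma_k)$).** This says that $\gamma_k$ is a true trajectory of the truncated energy. On $\gamma_k$ we have $z_k=0$ and $\xi_k=\varphi_k(y)$; with $\rho(0)=0$, $\rho'(0)=1$, $\zeta=1$ near $0$, the formula for the gradient gives $\nabla R_k(\gamma_k)=a_k(y)(d_k-\varphi_k'(y)e_0)=\gamma_k''$ by (5.4). For $j<k$, $\gamma_k(t)\notin S_j$. Indeed, if $y<t_j$ this is clear. If $y\ge t_j$, then, since $j+1\le k$,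
$$(\gamma_k(t),f_{j+1})=\varphi_k(y)(d_k,f_{j+1})\ge\varphi(t_j-t_k)\beta_{j+1}\ge m_j>\delta_j,$$
which (6.2) forbids on $S_j$. So $\nabla R_j(\gamma_k)=0$ for $j<k$, and $-\nabla V_k(\gamma_k)=\nabla R_k(\gamma_k)=\gamma_k''$.

**Step C (weak continuity).** This gives the first point of (H). Each $R_k=r_k\circ\Pi_{k+1}$ is sequentially weakly continuous, and $\sum R_k$ converges uniformly by (6.1), (6.3). So $\mathcal W$ is sequentially weakly continuous (Section 1).

## 7. $\mathcal W$ is Gâteaux differentiable, with zero gradient on the limit curves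

Let
$$\Gamma=\{ye_0+\lambda\varphi(y)d:\ y\ge0,\ \lambda\in[1,2]\},\qquad\hat\Gamma=\{v\in L^2:\Pi v\in\Gamma\}.$$
All the points $w^\lambda(t)$, $t\ge0$, lie in $\Gamma\subset\hat\Gamma$.

**Step D (off $\hat\Gamma$).** Here we show that, locally, only finitely many ripples are present. Suppose every neighborhood of $v$ meets infinitely many $S_k$. Then there are $v_m\to v$ with $v_m\in S_{k_m}$, $k_m\to\infty$; pass to a subsequence with $\lambda_{k_m}\to\lambda$. We have $\Pi_{k_m+1}v_m\to\Pi v$, since $|\Pi_{k_m+1}(v_m-v)|\le|v_m-v|$ and $\Pi_{k_m+1}v\to\Pi v$. Also $y_m=(v_m,e_0)\to y=(v,e_0)$, and $y\ge0$ because $y_m\ge t_{k_m}$. Letting $m\to\infty$ in the second part of (6.2), with $\varphi_{k_m}(y_m)=\lambda_{k_m}\varphi(y_m-t_{k_m})\to\lambda\varphi(y)$ and $d_{k_m}\to d$, we get $\Pi v=ye_0+\lambda\varphi(y)d\in\Gamma$. So near any $v\notin\hat\Gamma$, $\mathcal W$ is $1$ minus a finite sum of $C^\infty$ functions. By Step A at most one $\nabla R_k(v)$ is nonzero, so $|\nabla\mathcal W(v)|\le C_1$.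

**Step E (on $\hat\Gamma$).** Here we show
$$\nabla\mathcal W(v)=0,\qquad\mathcal W(v)=1\qquad(v\in\hat\Gamma).\tag{7.1}$$
Let $\Pi v=ye_0+\lambda\varphi(y)d$, $y\ge0$, $\lambda\in[1,2]$. First, $v\notin S_k$ for every $k$: if $y<t_k$ this is clear, and if $y\ge t_k$ then $(v,f_{k+1})=\lambda\varphi(y)\beta_{k+1}\ge\varphi(t_k)\beta_{k+1}\ge m_k>\delta_k$. Hence $\mathcal W(v)=1$.

Now let $h\in L^2$, $\sigma\ne0$, and suppose $R_k(v+\sigma h)\ne0$; by Step A this happens for at most one $k$, and $v+\sigma h\in S_k$. We compare $|\sigma||h|$ with the height of the ripple.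

- If $y>0$ and $t_k/2\le y$: by (6.2), $|(v+\sigma h,f_{k+1})|\le\delta_k$, while $(v,f_{k+1})\ge\varphi(y)\beta_{k+1}$. So $|\sigma||h|\ge\varphi(y)\beta_{k+1}-\delta_k$. Since $m_k\le\varphi(y)\beta_{k+1}$, (6.3) gives $\delta_k\le2^{-k}\varphi(y)\beta_{k+1}/8$. Hence $|\sigma||h|\ge\frac12\varphi(y)\beta_{k+1}\ge2^k\delta_k$.
- If $y=0$: membership in $S_k$ requires $\sigma(h,e_0)\ge t_k$, so $|\sigma||h|\ge t_k\ge2^k\delta_k$.

In both cases $|R_k(v+\sigma h)|\le C_1\delta_k\le C_12^{-k}|h||\sigma|$. Given $K$ (with $t_K/2\le y$ if $y>0$), the set $\bigcup_{k\le K}S_k$ is closed and does not contain $v$. So for $|\sigma|$ small only indices $k>K$ can occur, and these are covered by the two cases. Therefore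
$$|\mathcal W(v+\sigma h)-\mathcal W(v)|\le C_12^{-K}|h||\sigma|\qquad\text{for }|\sigma|\text{ small}.$$
As $K$ is arbitrary, the difference quotients tend to $0$, which is (7.1).

So $\mathcal W$ is Gâteaux differentiable on $L^2$ with $|\nabla\mathcal W|\le C_1$; by the mean value theorem along segments it is Lipschitz with constant $C_1$. With Step C, (H) holds with $\mathrm W=L^2$ and any $\theta\in(0,1)$. This is part 1 of Theorem 1. By (7.1), $\nabla\mathcal W(w^\lambda(t))=0$ and $\mathcal W(w^\lambda(t))=1$ for all $t\ge0$, so $\mathcal E(t)=\frac12+1=\mathcal E(0)$.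

All of this holds for any $\delta_k$ satisfying (6.3). The freedom left in the $\delta_k$ is what makes the minimizers follow the $\gamma_k$.

## 8. Minimizers for a Lipschitz gradient follow the trajectory

Let $\mathcal A=\{u\in H^2_{loc}([0,\infty);L^2):u(0)=0,\ u'(0)=e_0\}$ and
$$F^V_\varepsilon(u)=\int_0^\infty e^{-t/\varepsilon}\Big(\frac{\varepsilon^2}2|u''|^2+V(u)\Big)dt .$$

**Lemma 2.** Let $V\in C^1(L^2)$, $V\ge0$, $|\nabla V|\le C_1$, let $\nabla V$ be Lipschitz with constant $\Lambda$, and let $\varepsilon\in(0,1]$ satisfy $32\varepsilon^2\Lambda\le1$. Then: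

(i) $F^V_\varepsilon$ has a unique minimizer $\bar u$ in $\mathcal A$, and for all $u\in\mathcal A$ with $F^V_\varepsilon(u)<\infty$,
$$F^V_\varepsilon(u)-F^V_\varepsilon(\bar u)\ge\frac{\varepsilon^2}4\int_0^\infty e^{-t/\varepsilon}|u''-\bar u''|^2dt .$$

(ii) If $\gamma\in C^2([0,\infty);L^2)$, $\gamma''=-\nabla V(\gamma)$, $\gamma(0)=0$, $\gamma'(0)=e_0$, then $|\bar u-\gamma|\le C\varepsilon$ on $[0,T]$, with $C=C(C_1,\Lambda,T)$.

**Step 1 (the space of variations).** This step shows that $\int e^{-t/\varepsilon}|h''|^2$ controls $h$. Let $\mathcal X$ be the space of $h\in H^2_{loc}([0,\infty);L^2)$ with $h(0)=h'(0)=0$ and $\|h\|^2=\int_0^\infty e^{-t/\varepsilon}|h''|^2dt<\infty$. It is a Hilbert space, since $h\mapsto h''$ maps it isometrically onto a weighted $L^2$ space, with inverse $h(t)=\int_0^t(t-s)h''(s)ds$. Applying Lemma 1 to $h$ and to $h'$,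
$$\int_0^\infty e^{-t/\varepsilon}|h|^2dt\le16\varepsilon^4\|h\|^2\qquad(h\in\mathcal X).\tag{8.1}$$
Write $F=F^V_\varepsilon$. Since $0\le V(v)\le V(0)+C_1|v|$, $F$ is finite on $te_0+\mathcal X$ by (8.1); and if $u\in\mathcal A$ and $F(u)<\infty$ then $\int e^{-t/\varepsilon}|u''|^2<\infty$, so $u\in te_0+\mathcal X$.

**Step 2 (strict convexity, and (i)).** The term $\varepsilon^2|u''|^2$ has to beat the possible nonconvexity of $V$, and by the factor $\varepsilon^4$ in (8.1) it does. For $u\in te_0+\mathcal X$ and $h\in\mathcal X$ put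
$$\ell_u(h)=\int_0^\infty e^{-t/\varepsilon}\big(\varepsilon^2(u'',h'')+(\nabla V(u),h)\big)dt,$$
a bounded linear functional of $h\in\mathcal X$, since $|\nabla V|\le C_1$ and (8.1) holds. From $|V(u+h)-V(u)-(\nabla V(u),h)|\le\frac\Lambda2|h|^2$ and (8.1), the quantity $F(u+h)-F(u)-\ell_u(h)$ differs from $\frac{\varepsilon^2}2\|h\|^2$ by at most $8\Lambda\varepsilon^4\|h\|^2\le\frac{\varepsilon^2}4\|h\|^2$. Hence
$$F(u+h)-F(u)-\ell_u(h)\ge\frac{\varepsilon^2}4\|h\|^2,\qquad|F(u+h)-F(u)-\ell_u(h)|\le\varepsilon^2\|h\|^2.\tag{8.2}$$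
The second bound makes $F$ Fréchet differentiable and continuous on $te_0+\mathcal X$, with derivative $\ell_u$. The first makes it strictly convex: for $u=(1-s)u_0+su_1$ with $u_0\ne u_1$ and $0<s<1$, apply it at $u$ with $h=u_0-u$ and $h=u_1-u$ and take the convex combination; the linear terms cancel. Also $F(te_0+h)\ge\frac{\varepsilon^2}2\|h\|^2$, so $F$ is coercive. A convex continuous function is weakly lower semicontinuous, so a minimizer $\bar u$ exists; it is unique, and $\ell_{\bar u}=0$. The first inequality of (8.2) at $u=\bar u$ is (i).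

**Step 3 (an integral equation for $\bar u$).** This step rewrites $\ell_{\bar u}=0$ as an equation with delay into the future. Take $h(t)=\int_0^t(t-s)\eta(s)ds$ with $\eta\in L^\infty((0,\infty);L^2)$ of compact support, so $h\in\mathcal X$, $h''=\eta$. By Fubini, with $t=s+r$,
$$0=\ell_{\bar u}(h)=\int_0^\infty e^{-s/\varepsilon}\Big(\eta(s),\ \varepsilon^2\bar u''(s)+\int_0^\infty re^{-r/\varepsilon}\nabla V(\bar u(s+r))dr\Big)ds .$$
As $\eta$ is arbitrary, for a.e. $s$,
$$\bar u''(s)=-\int_0^\infty\varepsilon^{-2}re^{-r/\varepsilon}\,\nabla V(\bar u(s+r))\,dr.\tag{8.3}$$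
The kernel $\varepsilon^{-2}re^{-r/\varepsilon}$ is a probability density on $(0,\infty)$ with first moment $2\varepsilon$ and second moment $6\varepsilon^2$. So $\bar u''$ is minus an average of $\nabla V(\bar u)$ over the next few $\varepsilon$ of time.

**Step 4 (comparison with $\gamma$, and (ii)).** From (8.3), $|\bar u''|\le C_1$ and $|\bar u'(s)|\le1+C_1s$. So $|\bar u(s+r)-\bar u(s)|\le r(1+C_1(s+r))$, and for a.e. $s\le T$
$$|\bar u''(s)+\nabla V(\bar u(s))|\le\Lambda\int_0^\infty\varepsilon^{-2}re^{-r/\varepsilon}\,r\big(1+C_1(s+r)\big)dr\le\kappa\varepsilon,\qquad\kappa=\Lambda(2+2C_1T+6C_1).$$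
For $\Delta=\bar u-\gamma$ we get $|\Delta''|\le\kappa\varepsilon+\Lambda|\Delta|$, $\Delta(0)=\Delta'(0)=0$. So $|\Delta(t)|\le\frac12\kappa\varepsilon T^2+\Lambda T\int_0^t|\Delta|$ on $[0,T]$, and Gronwall gives $|\Delta|\le\frac12\kappa T^2e^{\Lambda T^2}\varepsilon$ on $[0,T]$. $\square$

## 9. The alternating choice of $\delta_k$ and $\varepsilon_k$, and the end of the proof of Theorem 1

**Step 1 (choice of parameters).** We choose $\delta_1,\varepsilon_1,\delta_2,\varepsilon_2,\dots$ in this order; $\delta_1$ is any number satisfying (6.3). Suppose $\delta_1,\dots,\delta_k$ (and $\varepsilon_1,\dots,\varepsilon_{k-1}$) are chosen. The energy $V_k$ depends only on $\delta_1,\dots,\delta_k$. It is nonnegative, $|\nabla V_k|\le C_1$ by Step A of Section 6 and (6.1), and $\nabla V_k$ is Lipschitz with some constant $\Lambda_k$, because $r_j\in C_0^\infty(H_{j+1})$. By Step B of Section 6, Lemma 2 applies with $V=V_k$, $\gamma=\gamma_k$. So we can choose $\varepsilon_k\in(0,2^{-k}]$, with $\varepsilon_k<\varepsilon_{k-1}$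 if $k\ge2$ and $32\varepsilon_k^2\Lambda_k\le1$, such that the minimizer $\bar u_k$ of $F^{V_k}_{\varepsilon_k}$ in $\mathcal A$ satisfies
$$|\bar u_k-\gamma_k|\le\frac1k\quad\text{on }[0,k].\tag{9.1}$$
Put $\kappa_k=\frac14\varepsilon_k^2e^{-k/\varepsilon_k}k^{-5}$. Then choose $\delta_{k+1}$ satisfying (6.3) and
$$\delta_{k+1}\le2^{-(k+1)}\min_{i\le k}\frac{\kappa_i}{2C_1}.\tag{9.2}$$
Consequently, for every $k$,
$$\sup_{L^2}|\mathcal W-V_k|\le\tau_k:=C_1\sum_{j>k}\delta_j\le\frac{\kappa_k}2\sum_{j>k}2^{-j}\le\frac{\kappa_k}2.\tag{9.3}$$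

**Step 2 (any minimizer of $F_{\varepsilon_k}$ is close to $\gamma_k$).** This step transfers (9.1) from $V_k$ to $\mathcal W$. Let $w_0=0$, $w_1=e_0$, and let $w_{\varepsilon_k}$ be any minimizer of $F_{\varepsilon_k}$; minimizers exist by the known result. Since $\int_0^\infty e^{-t/\varepsilon_k}dt=\varepsilon_k$, (9.3) gives
$$F^{V_k}_{\varepsilon_k}(w_{\varepsilon_k})\le F_{\varepsilon_k}(w_{\varepsilon_k})+\varepsilon_k\tau_k\le F_{\varepsilon_k}(\bar u_k)+\varepsilon_k\tau_k\le F^{V_k}_{\varepsilon_k}(\bar u_k)+2\varepsilon_k\tau_k\le F^{V_k}_{\varepsilon_k}(\bar u_k)+\kappa_k .$$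
By Lemma 2(i), $h=w_{\varepsilon_k}-\bar u_k$ satisfies $\frac{\varepsilon_k^2}4\int_0^\infty e^{-t/\varepsilon_k}|h''|^2dt\le\kappa_k$. So
$$\int_0^k|h''|^2dt\le e^{k/\varepsilon_k}\int_0^\infty e^{-t/\varepsilon_k}|h''|^2dt\le k^{-5}.$$
For $t\le k$, $|h(t)|\le\int_0^t(t-s)|h''(s)|ds\le k^{3/2}k^{-5/2}=\frac1k$. Together with (9.1),
$$|w_{\varepsilon_k}(t)-\gamma_k(t)|\le\frac2k\qquad(0\le t\le k).\tag{9.4}$$

**Step 3 (identification of all limits).** This step proves part 3. If $\lambda_{k_i}\to\lambda$, then (5.5) and (9.4) give $w_{\varepsilon_{k_i}}\to w^\lambda$ strongly in $C([0,T];L^2)$ for all $T$, whatever minimizers were chosen. By the known result a further subsequence converges weakly in $H^1((0,T);L^2)$ for every $T$, and its limit must be $w^\lambda$; so $w^\lambda$ is a limit function. Since $(\lambda_k)$ is dense in the interval $[1,2]$, every neighborhood of a given $\lambda\in[1,2]$ contains $\lambda_k$ for infinitely many $k$, and so every $\lambda\in[1,2]$ occurs. Conversely, given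 a subsequence of $(\varepsilon_k)$ along which the minimizers have a limit, pass to a further one along which $\lambda_k$ converges: the limit is some $w^\lambda$.

**Step 4 (the equation fails).** This step completes part 2. Let $\psi(t,x)=\chi(t)e_0(x)$, where $0\le\chi\in C_0^\infty((0,\infty))$, $\chi\not\equiv0$, is supported in the open interval $\{t>0:0<Y_\lambda(t)<1\}$. Since $e_0\in C_0^\infty$, $\psi$ is an allowed test function. By (7.1) the right side of (2.3) is $0$. By (5.2), the left side is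
$$\int_0^\infty(w^\lambda,\psi'')\,dt=\int_0^\infty Y_\lambda\chi''\,dt=\int_0^\infty Y_\lambda''\chi\,dt=-\int_0^\infty\lambda\varphi'(Y_\lambda)\,a_\lambda(Y_\lambda)\,\chi\,dt<0,$$
because $\varphi'>0$ and $a_\lambda>0$ on $(0,1)$. So $(w^\lambda)''\not\equiv0$, and $w^\lambda$ does not satisfy $w''=-\nabla\mathcal W(w)$ in the sense of distributions. The other assertions of part 2 were shown in Sections 5 and 7. Theorem 1 is proved, and the answer to the question is negative. $\square$

## 10. How (C) fails for this $\mathcal W$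

By Theorem 2 this $\mathcal W$ must violate (C). It does so along strongly convergent sequences with convergent energies, and we can see it directly. Let $\lambda_{k_i}\to\lambda$ and fix $t>0$ with $0<Y_\lambda(t)<1$. By (5.5), $\gamma_{k_i}(t)\to w^\lambda(t)$ strongly, and $\mathcal W(\gamma_{k_i}(t))\to\mathcal W(w^\lambda(t))$ by weak continuity. Write $k=k_i$ with $i$ large. Then $0<Y_{\lambda_k}(t-t_k)<1$, so $y=(\gamma_k(t),e_0)$ lies in $(t_k,t_k+1)$; with $\xi_k=\varphi_k(y)$ and $z_k=0$ this gives $\gamma_k(t)\in S_k$. By Step A it lies in no other $S_j$. It is not in $\hat\Gamma$, because $y>0$ and its $f_{k+1}$-component is $0$, whereas points of $\hat\Gamma$ with first coordinate $y>0$ have $f_{k+1}$-component at least $\varphi(y)\beta_{k+1}>0$. So by Step D and Step B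
$$\nabla\mathcal W(\gamma_k(t))=-\nabla R_k(\gamma_k(t))=-\gamma_k''(t)\ \longrightarrow\ -(w^\lambda)''(t),$$
the convergence by (5.2), (5.3) and the continuity in $\lambda$. Its $e_0$-component $-Y_\lambda''(t)=\lambda\varphi'(Y_\lambda)a_\lambda(Y_\lambda)$ is positive, while $\nabla\mathcal W(w^\lambda(t))=0$. So (C) fails with $\eta=e_0$.

## 11. A variant with $\mathrm W=H^m$

The choice $\mathrm W=L^2$ is not essential. Let $e_0,f_1,f_2,\dots$ be translates, with disjoint and locally finite supports, of one function in $C_0^\infty$ of $L^2$-norm one; they are orthonormal. Build $\mathcal W$ and $\varepsilon_k$ as before with these vectors. For an integer $m\ge1$ let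
$$\mathcal W^+(v)=\mathcal W(v)+\tfrac12\|(I-\Pi)v\|_{H^m}^2,\qquad\mathrm W=\{v\in L^2:(I-\Pi)v\in H^m\},\quad\|v\|_{\mathrm W}=|v|+\|(I-\Pi)v\|_{H^m},$$
with $\mathcal W^+=\infty$ off $\mathrm W$.

*The space.* Because the supports are disjoint and the functions are translates of one function, $\|\Pi v\|_{H^m}\le C|\Pi v|\le C|v|$ for all $v\in L^2$. Hence $\Pi v\in H^m$ always, $\mathrm W=H^m$ as a set, and $\|\cdot\|_{\mathrm W}$ is equivalent to the $H^m$-norm. So $C_0^\infty\hookrightarrow\mathrm W\hookrightarrow L^2$ are dense embeddings.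

*Assumption (H).* $\mathcal W^+$ is the sum of a weakly continuous functional and a weakly lower semicontinuous one, the latter by the argument of example (ii) in Section 1. It is Gâteaux differentiable on $\mathrm W$, with
$$\langle\nabla\mathcal W^+(v),h\rangle=(\nabla\mathcal W(v),h)+\big((I-\Pi)v,(I-\Pi)h\big)_{H^m},\qquad\|\nabla\mathcal W^+(v)\|_{\mathrm W'}\le C_1+(2\mathcal W^+(v))^{1/2}.$$
So (H) holds with $\theta=\frac12$.

*Minimizers.* The energy $\mathcal W$ depends only on $\Pi v$, and the data $0,e_0$ lie in the range of $\Pi$. Let $F_\varepsilon$ and $F_\varepsilon^+$ be the functionals for $\mathcal W$ and $\mathcal W^+$. Replacing an admissible $u$ of finite energy by $\Pi u$ keeps it admissible and lowers either functional by at least $\int_0^\infty e^{-t/\varepsilon}\frac{\varepsilon^2}2|(I-\Pi)u''|^2dt$. So every minimizer $u$ of either functional has $(I-\Pi)u''=0$, and since $(I-\Pi)u$ has zero data, $(I-\Pi)u=0$. On curves in the range of $\Pi$ the two functionals agree, so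 their minimizers coincide. Finally, $\nabla\mathcal W^+=\nabla\mathcal W$ on the range of $\Pi$, so $\nabla\mathcal W^+(w^\lambda(t))=0$, and the computation of Section 9, Step 4, applies unchanged: the same curves $w^\lambda$ are limit functions for $\mathcal W^+$ and do not solve $w''=-\nabla\mathcal W^+(w)$.
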